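# A smooth variety whose configuration spaces have a non-rational Betti series

## 1. Configuration spaces, their signed series, and the rationality question

All varieties are over $\mathbb C$. For a vector space $W$, $\mathbb P(W)$ is the space of lines in $W$, so $\mathcal O(-1)\subset W\otimes\mathcal O$ is the tautological line and the linear forms on $W$ are the sections of $\mathcal O(1)$.

**Definition 1.1 (configuration spaces).** For a smooth connected complex variety $\mathcal M$ and $n\ge 0$,
$$\mathrm{PConf}_n(\mathcal M)=\{(x_1,\dots,x_n)\in\mathcal M^n: x_i\ne x_j\text{ for }i\ne j\},\qquad \mathrm{Conf}_n(\mathcal M)=\mathrm{PConf}_n(\mathcal M)/S_n .$$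

*Example.* $\mathrm{Conf}_n(\mathbb C)$ is the space of monic polynomials of degree $n$ with nonzero discriminant. In particular $\mathrm{Conf}_0(\mathbb C)$ is a point, $\mathrm{Conf}_1(\mathbb C)=\mathbb C$, and $\mathrm{Conf}_2(\mathbb C)\cong\mathbb C\times\mathbb C^*$ (sum of the roots and discriminant).

**Mixed Hodge structures, recalled.** The cohomology $H^k(Y;\mathbb Q)$ of a variety, and also $H^k_c(Y;\mathbb Q)$, carries a weight filtration $W_\bullet$, and its complexification a Hodge filtration. The $(p,q)$-part has weight $p+q$, and the dimensions of all $(p,q)$-parts add up to $\dim H^k$. We use: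

* (H1) Morphisms are strict: $f(V)\cap W_kV'=f(W_kV)$ for $f:V\to V'$. Kernels, images, quotients and tensor products exist.
* (H2) If $Y$ is smooth and proper, $H^k(Y)$ is pure of weight $k$. If $Y$ is proper, $H^k(Y)$ has weights $\le k$.
* (H3) (Deligne, Hodge III, 8.2.5.) If $Y$ is proper and $\widetilde Y\to Y$ is a proper surjection with $\widetilde Y$ smooth, then $\ker(H^k(Y)\to H^k(\widetilde Y))=W_{k-1}H^k(Y)$.

*Example.* $H^1(\mathbb C^*)$ is one-dimensional of type $(1,1)$, so of weight 2. For a nodal cubic $Y$ with normalization $\mathbb P^1$, $H^1(Y)$ is one-dimensional and dies in $H^1(\mathbb P^1)=0$. By (H3) its weight is $\le 0$.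

**Definition 1.2 (the series).** Let $h^{p,q;i}(\mathcal M)$ be the dimension of the $(p,q)$-part of $H^i(\mathcal M;\mathbb Q)$ and
$$f_{\mathcal M}(x,y,u,t)=\sum_{p,q,i,n\ge0}(-1)^i\,h^{p,q;i}(\mathrm{Conf}_n(\mathcal M))\,x^py^qu^it^n .$$
At $x=y=1$ this is the signed series of Betti numbers
$$f_{\mathcal M}(1,1,u,t)=\sum_{i,n\ge0}(-1)^i\dim_{\mathbb Q}H^i(\mathrm{Conf}_n(\mathcal M);\mathbb Q)\,u^it^n\in\mathbb C[u][[t]].$$

*Example.* For $n\ge2$ the rational cohomology of $\mathrm{Conf}_n(\mathbb C)$ is one-dimensional in degrees $0$ and $1$ and zero elsewhere (computed in Section 2). The discriminant $\mathrm{Conf}_n(\mathbb C)\to\mathbb C^*$ is an isomorphism on $H^1$: the half-turn exchanging two nearby points multiplies $(x_1-x_2)^2$ by a loop of winding number 1, so the map is nonzero on $H^1$. Hence $H^1$ has type $(1,1)$, and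
$$f_{\mathbb C}(x,y,u,t)=\frac{1-xyu\,t^2}{1-t}.$$

**Definition 1.3 (rational series).** A series $f\in\mathbb C[u][[t]]$ is *rational* if there are $A_0,B_0\in\mathbb C[u,t]$ with $B_0\ne0$ and $B_0f=A_0$. The definition for more variables is the same.

*Example.* $\sum_{Q\ge0}\sum_{0\le P\le 2Q}u^Pt^Q=\frac1{1-u}\left(\frac1{1-t}-\frac u{1-u^2t}\right)$ is rational. Section 4 shows that $\sum_{Q\ge1}\sum_{0\le P<\sqrt2\,Q}u^Pt^Q$ is not. The supports are the lattice points of a cone with a rational edge in the first case and of a cone with an irrational edge in the second.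

**Definition 1.4 (bigraded spaces and free algebras).** For a bigraded space $W=\bigoplus W^i_n$ ("degree" $i$, "weight" $n$) put $f_W=\sum(-1)^i\dim W^i_n\,u^it^n$. The free graded-commutative algebra on bigraded generators is the polynomial ring on the even-degree generators tensored with the exterior algebra on the odd-degree ones.

*Example.* An even generator of bidegree $(i,k)$ with $k\geq 1$ contributes the factor $1/(1-u^it^k)$, an odd one $1+(-1)^iu^it^k=1-u^it^k$. So a free algebra on finitely many generators of positive weight, with zero differential, has a rational series, a product of factors $(1-u^it^k)^{\mp1}$.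

**Compactly supported cohomology, recalled.** If $\widetilde M=X\setminus\Delta$ with $X$ compact and $\Delta$ closed, then $H^*_c(\widetilde M)=H^*(X,\Delta)$. It is a graded-commutative algebra, in general without unit.

*Example.* $H_c^*(\mathbb C)$ is one-dimensional in degree 2, and its product is zero for degree reasons.

**The question.** It is known that $f_{\mathcal M}(1,1,u,t)$ is rational whenever $\mathcal M$ is a Riemann surface. Is $f_{\mathcal M}(1,1,u,t)$ a rational function of $u$ and $t$ for *every* smooth connected complex variety $\mathcal M$? The question is taken from Yifeng Huang and Eric Ramos, "Hilbert Series for Configuration Spaces of Punctured Surfaces", arXiv:2507.09746 (2025). The answer is no.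

**Theorem A.** For every $d\ge10$ there is a smooth connected quasi-projective complex variety $M$ of dimension $d$ such that $f_M(1,1,u,t)$ is not rational.

**Theorem B.** (1) For the $M$ of Theorem A, the four-variable series $f_M(x,y,u,t)$ is not rational either. (2) If $M$ is a smooth connected complex variety with $a\cdot b=0$ for all $a\in H^{\rm even}_c(M;\mathbb Q)$, $b\in H^{\rm odd}_c(M;\mathbb Q)$, then $f_M(1,1,u,t)$ is rational. This covers every smooth connected affine variety, and every $M'\times\mathbb C$ with $M'$ smooth and connected.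

## 2. Knudsen's theorem as a differential graded algebra

The purpose of this section is to replace the spaces $\mathrm{Conf}_n(M)$ by one explicit algebra. Let $M$ be smooth and connected of dimension $d$, and $A=H^*_c(M;\mathbb C)$, which is finite dimensional.

Knudsen's theorem (*Betti numbers and stability for configuration spaces via factorization homology*, Algebr. Geom. Topol. 17 (2017), Thm 1.1), applied to the oriented $2d$-manifold $M$, gives a bigraded isomorphism
$$\bigoplus_nH_*(\mathrm{Conf}_n(M);\mathbb C)\cong H_*^{\rm Lie}(\mathfrak g),\qquad \mathfrak g=H_c^{-*}(M;\mathbb C)\otimes\langle\mathsf x,[\mathsf x,\mathsf x]\rangle .$$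
Here $\langle\mathsf x,[\mathsf x,\mathsf x]\rangle$ is the free graded Lie algebra on one generator of odd degree $2d-1$ and weight 1, the bracket is $[a\otimes\mathsf x,b\otimes\mathsf x]=\pm ab\otimes[\mathsf x,\mathsf x]$ with a sign depending only on parities, and weight corresponds to $n$.

The right side is the homology of the Chevalley–Eilenberg coalgebra $(\mathrm{Sym}(\mathfrak g[1]),D)$. On a product of two shifted elements $D$ is the bracket up to a sign depending only on parities. All weights are positive, so each weight piece is finite dimensional, and we may dualize weight by weight. In characteristic 0 the dual is a free graded-commutative dga, with a derivation as differential; the derivation is determined on generators by the dual of the bracket. This gives a dga $C(A)$ with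
$$H^i(C(A))_{\text{weight }n}\cong H^i(\mathrm{Conf}_n(M);\mathbb C),\qquad\text{so}\qquad f_M(1,1,u,t)=f_{H(C(A))}.\tag{2.1}$$

* For a homogeneous basis $(a_k)$ of $A$ there are generators $v_k$ (dual to $a_k\otimes\mathsf x$) of degree $2d-|a_k|$ and weight 1, and $w_k$ (dual to $a_k\otimes[\mathsf x,\mathsf x]$) of degree $4d-1-|a_k|$ and weight 2.
* $dv_k=0$. If $a_ka_l=\sum_m\mu^m_{kl}a_m$, then
$$dw_m=\sum_{k\le l}\varepsilon_{kl}\,\mu^m_{kl}\,v_kv_l,\tag{2.2}$$
where $\varepsilon_{kl}\ne0$ depends only on the parities of $|a_k|,|a_l|$ and on whether $k=l$. (If $k=l$ and $|a_k|$ is odd, then $\mu_{kk}^m=0$ and $v_k^2=0$.)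

In words: *the differential on the $w$'s is the cup product of $H_c^*(M)$, transposed.*

**Example 2.1 ($M=\mathbb C$).** $A$ has one class, of degree 2, with zero product. So $C(A)=\mathbb C[v]\otimes\Lambda[w]$ with $v$ of bidegree $(0,1)$, $w$ of bidegree $(1,2)$ and $d=0$. The series is $\frac{1-ut^2}{1-t}$: Betti numbers $1,1$ for $n\ge2$, as used in Section 1.

**Example 2.2 ($M=\mathbb P^1$).** Let $1,a$ be the basis of $A=H^*(\mathbb P^1)$. Then $v_1,v_a$ have bidegrees $(2,1),(0,1)$ and $w_1,w_a$ have bidegrees $(3,2),(1,2)$. After rescaling the $w$'s, $dw_1=v_1^2$ and $dw_a=v_1v_a$. This is a Koszul complex over $\mathbb C[v_1,v_a]$.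

* Without $w$: $\mathbb C[v_1,v_a]/(v_1^2,v_1v_a)$ has basis $v_a^n$ $(n\ge0)$ and $v_1$, series $\frac1{1-t}+u^2t$.
* With one $w$: the syzygies of $(v_1^2,v_1v_a)$ are free on $\kappa=v_aw_1-v_1w_a$, of bidegree $(3,3)$. Since $d(w_1w_a)=-v_1\kappa$, the cohomology is $\mathbb C[v_a]\kappa$, series $-\frac{u^3t^3}{1-t}$.
* With $w_1w_a$: nothing, since $d$ is injective there.

Hence $f_{\mathbb P^1}(1,1,u,t)=\frac{1-u^3t^3}{1-t}+u^2t$. For $n=1$ this gives $1+u^2$, as it should for a sphere.

## 3. Hilbert–Serre, and the generator at which it stops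

In both examples $C(A)$ was a finite module over a polynomial ring of cocycles. This is the natural first approach to rationality, and it proves Theorem B(2).

**Proof of Theorem B(2).** *The even generators are cocycles.* The even generators of $C(A)$ are the $v_k$ with $|a_k|$ even and the $w_m$ with $|a_m|$ odd. For $|a_m|$ odd, (2.2) writes $dw_m$ as a combination of products $v_kv_l$ with one of $a_k,a_l$ even and the other odd. The coefficients are proportional to $\mu^m_{kl}$, which vanishes by hypothesis.

*Finite generation.* So $d$ is linear over the polynomial ring $\mathcal B$ on all even generators. As $C(A)=\mathcal B\otimes\Lambda(\text{odd generators})$ is a finite free $\mathcal B$-module and $\mathcal B$ is Noetherian, $H(C(A))$ is a finitely generated bigraded $\mathcal B$-module.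

*Hilbert–Serre.* For a finitely generated bigraded module $N$ over such a ring and an even generator $b$ of bidegree $(i,k)$, the exact sequence $0\to\ker b\to N\xrightarrow{\,b\,}N\to N/bN\to0$ (with shifts) gives $(1-u^it^k)f_N=f_{N/bN}-u^it^kf_{\ker b}$. Both $\ker b$ and $N/bN$ are finitely generated over the ring with one generator fewer. By induction $f_N$ is a polynomial divided by $\prod(1-u^it^k)$ over the even generators. This is rational.

*The two special cases.* If $M$ is affine of dimension $d$, then $H^i_c(M)=0$ for $i<d$ (Andreotti–Frankel and Poincaré duality). So the only possibly nonzero product is $H_c^d\times H^d_c\to H_c^{2d}$, whose factors have the same parity. If $M=M'\times\mathbb C$, all products in $H_c^*(M)=H^*_c(M')\otimes H^2_c(\mathbb C)$ vanish. $\blacksquare$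

**Where it stops.** Let $M=E$ be an elliptic curve, with $1,v_1,v_2,\omega$ a basis of $H^*(E)$. Now $1\cdot v_a=v_a$ is an even class times an odd class. Write $X,\xi_1,\xi_2,p$ for the $v$-generators of $1,v_1,v_2,\omega$ (degrees $2,1,1,0$) and $W_1,Y_1,Y_2,W_\omega$ for the $w$-generators (degrees $3,2,2,1$). Then $Y_a$ is *even* and $dY_a$ is a nonzero multiple of $X\xi_a$.

As a check, in weight 2 we have $dW_1=cX^2$, $dY_a=c'X\xi_a$ and $dW_\omega=c''pX+c'''\xi_1\xi_2$ with nonzero constants. What remains is $p^2$, then $p\xi_1,p\xi_2$, then $\langle pX,\xi_1\xi_2\rangle$ modulo one relation: Betti numbers $1,2,1$. Indeed $(x,y)\mapsto(x+y,x-y)$ shows that $H^*(\mathrm{Conf}_2(E);\mathbb Q)=H^*(E)\otimes H^*(E\setminus0)^{\pm}=H^*(E)$.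

The polynomial variable $Y_a$ is not a cocycle, no power of it is (the scalar in $d(Y^N)=NY^{N-1}dY$ is nonzero), and $d$ is not linear over a ring containing it. We lose finite generation, as the smallest toy shows.

**Example 3.1 (toy).** Let $D=\mathbb C[X,Y]\otimes\Lambda[\xi]$ with $dY=X\xi$. Then $d(X^aY^b)=bX^{a+1}Y^{b-1}\xi$, so
$$H^0=\mathbb C[X],\qquad H^1=\mathbb C[X,Y]\xi/X\,\mathbb C[X,Y]\xi=\mathbb C[Y]\,\xi .$$
$H^1$ is not finitely generated over the cocycles $\mathbb C[X]$. Its series is rational, but for a reason other than Hilbert–Serre.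

Read the toy geometrically: $H^1$ lives on the locus $X=0$ where the coefficient in $dY=X\xi$ degenerates, and the exponent of $Y$ is a free parameter. Now replace $X$ by a square matrix $M(x)$ of linear forms in several variables: $dY_i=\sum_\beta M_{i\beta}(x)\xi_\beta$. The degeneracy locus becomes the hypersurface $Z=\{\det M=0\}$, and a power of $Y$'s becomes a power of the kernel line bundle on $Z$. One expects $H^1$ to be a space of sections $H^0(Z,pH-QL')$, with $p$ and $Q$ readable from degree and weight. The numbers $h^0$ are nonzero exactly on the effective cone in the plane $\langle H,L'\rangle$. If that cone has an irrational edge, the series should not be rational.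

So three things must be done: turn "irrational edge" into a proof of non-rationality (Section 4); find a surface and compute the complex (Sections 5–7); build a variety $M$ whose cup product is the matrix $M(x)$, with everything else under control (Sections 8–11).

## 4. Supports with an irrational edge

**Lemma 4.1.** Let $g\in\mathbb C[u][[t]]$ and let $\ell:\mathbb Z^2\to\mathbb R$ be an injective additive map. Suppose there is $c\in\mathbb R$ such that $\ell>c$ on the support of $g$, and such that for every $\delta>0$ infinitely many points of the support have $\ell<c+\delta$. Then $g$ is not rational.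

*Proof.* Suppose $B_0g=A_0$ with $A_0,B_0$ polynomials, $B_0\ne0$. As $\ell$ is injective, $B_0$ has a unique exponent $m_0$ with minimal $\ell$, and there is $\delta>0$ with $\ell(m)\ge\ell(m_0)+\delta$ for all its other exponents $m$. Let $r\in\mathrm{supp}(g)$ with $\ell(r)<c+\delta$. A contribution to the coefficient of $B_0g$ at $r+m_0$ other than $(B_0)_{m_0}g_r$ comes from $m+r'=m_0+r$ with $m\ne m_0$ and $r'\in\mathrm{supp}(g)$. Then $\ell(r')=\ell(r)-(\ell(m)-\ell(m_0))\le\ell(r)-\delta<c$, which is impossible. So the coefficient at $r+m_0$ is $(B_0)_{m_0}g_r\ne0$. There are infinitely many such $r$, so $B_0g$ has infinitely many nonzero coefficients, a contradiction. $\square$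

*Example.* For $g=\sum_{Q\ge1}\sum_{0\le P<\sqrt2Q}u^Pt^Q$ take $\ell(P,Q)=\sqrt2\,Q-P$ and $c=0$. The points with $P=\lfloor\sqrt2Q\rfloor$ have $\ell=\{\sqrt2Q\}$, and the fractional parts are dense in $[0,1]$. So $g$ is not rational. The exact sizes of the coefficients play no role: only the support counts.

## 5. Determinantal quartics linked by three isomorphisms

**Definition 5.1.** Let $W_0,W_1,W_2$ be 4-dimensional and $T:W_0\times W_1\times W_2\to\mathbb C$ trilinear. For $w\in W_i$ let $T_w$ be the resulting bilinear form on the other two spaces, and $Z_i=\{w\in\mathbb P(W_i):\det T_w=0\}$. Call $T$ *good* if $Z_0,Z_1,Z_2$ are smooth quartic surfaces.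

*Example (two tensors that are not good).* For $T=\sum_ix_ic_iu_i$ each $Z_i$ is a union of four planes. A subtler one: let $\zeta_1,\dots,\zeta_4$ be the roots of $\zeta^4=-1$, $a_i=x_1-\zeta_ix_2$, $b_i=\pm(x_3-\zeta_ix_4)$ with the minus sign for $i=4$ only, and $T=\sum_ic_i(a_iu_i+b_iu_{i+1})$ with indices mod 4. The matrix of $T_x$ has $a_i$ at $(i,i)$ and $b_i$ at $(i,i+1)$; only the identity and the 4-cycle contribute, so $\det T_x=\prod a_i-\prod b_i=x_1^4+x_2^4+x_3^4+x_4^4$ and $Z_0$ is smooth. But for $c=(1,0,0,0)$ the form $T_c=a_1u_1+b_1u_2$ has rank 2, so all $3\times3$ minors vanish at $c$, the determinant vanishes there to order $\ge2$, and $Z_1$ is singular or not a surface. Smoothness of one $Z_i$ does not give the others.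

**Lemma 5.2.** Good tensors form a nonempty Zariski open set.

*Proof.* The map $T\mapsto\det T_w$ is a polynomial map to quartic forms on $W_i$, and the forms defining smooth surfaces are the complement of the discriminant. So each of the three conditions is open. The space of tensors is irreducible, so by symmetry it suffices that $Z_0$ is smooth for some $T$. In $\mathbb P^{15}=\mathbb P(\mathrm{Mat}_4)$ the locus of rank $\le2$ has codimension 4. The hypersurface $\{\det=0\}$ is smooth outside it, since the derivatives of $\det$ are the $3\times3$ minors. A general linear $\mathbb P^3$ misses the rank-$\le2$ locus and, by Bertini, meets $\{\det=0\}$ in a smooth surface. $\square$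

**The isomorphisms $p_{ij}$.** Let $T$ be good and $\{i,j,k\}=\{0,1,2\}$. For $w\in Z_i$ the form $T_w$ has rank exactly 3: if the rank were $\le2$, $\det$ would vanish to order $\ge2$ at $w$. So there is a unique $w'\in\mathbb P(W_j)$ with $T(w,w',\cdot)=0$ on $W_k$. Then $w$ lies in a kernel of $T_{w'}$, so $w'\in Z_j$. Put $p_{ij}(w)=w'$; it is a morphism because the kernels form a line subbundle, as we see next. Applying the recipe to $w'$ returns $w$, so $p_{ji}=p_{ij}^{-1}$. All $p_{ij}$ are isomorphisms.

**Line bundles.** We want to know how hyperplane classes move under the $p_{ij}$. On $\mathbb P(W_i)$ the tensor $T$ gives $\varphi':W_j\otimes\mathcal O\to W_k^*\otimes\mathcal O(1)$. Put $K=\ker(\varphi'|_{Z_i})$ and $G=\mathrm{coker}\,\varphi'$. Near a point of $Z_i$ some $3\times3$ minor is invertible, so after invertible row and column operations $\varphi'=\mathrm{diag}(g,1,1,1)$ with $g$ a local equation of $Z_i$. Hence $G$ is a line bundle on $Z_i$, $K$ is a line subbundle of $W_j\otimes\mathcal O_{Z_i}$, and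
$$0\to K\to W_j\otimes\mathcal O_{Z_i}\to W_k^*\otimes\mathcal O_{Z_i}(1)\to G\to0$$
is exact. Taking determinants, $G\cong K(4)$. The fiber of $K$ at $w$ is the line $p_{ij}(w)$, so $K=p_{ij}^*\mathcal O(-1)$. Write additively $H=\mathcal O_{Z_i}(1)$ and $L'=K^{-1}=p_{ij}^*\mathcal O(1)$, so $G=4H-L'$. The dual sequence shows that $G^{-1}$ is the kernel of $W_k\otimes\mathcal O_{Z_i}(-1)\to W_j^*\otimes\mathcal O_{Z_i}$. So $G^{-1}(1)\subset W_k\otimes\mathcal O_{Z_i}$ is the line of $w''$ with $T(w,\cdot,w'')=0$. Thus $p_{ik}^*\mathcal O(-1)=G^{-1}(1)$, i.e. $p_{ik}^*\mathcal O(1)=3H-L'$, and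
$$p_{ij}^*\mathcal O(1)+p_{ik}^*\mathcal O(1)=3\,\mathcal O_{Z_i}(1).\tag{5.1}$$

Going around $Z_0\to Z_1\to Z_2\to Z_0\to\cdots$ turns (5.1) into a Fibonacci-type recursion. Its growth rate is irrational, and this produces the irrational edge.

**Lemma 5.3.** Let $Z=Z_0$, $H=\mathcal O_Z(1)$, $L'=p_{01}^*\mathcal O(1)$. Then $Z$ is a K3 surface with $H^2=L'^2=4$, $HL'=6$. For integers $Q\ge1$ and $p$: $h^0(Z,pH-QL')\ne0$ if and only if $p>\phi^2Q$, where $\phi^2=\frac{3+\sqrt5}2$.

*Proof.* **Step 1: infinitely many very ample classes.** A smooth quartic surface is K3. Extend the indices of $Z_k$ to $k\in\mathbb Z$ by reduction mod 3, and let $\tau_k=p_{k,k+1}:Z_k\to Z_{k+1}$, so that $\tau_{k-1}^{-1}=p_{k,k-1}$. Let $D_k\in\mathrm{Pic}(Z)$ be the pullback of $\mathcal O_{Z_k}(1)$ under the composite $Z=Z_0\to Z_k$ of $\tau$'s (or their inverses). Then $D_0=H$, $D_1=L'$. Pulling back (5.1) from $Z_k$ gives $D_{k+1}+D_{k-1}=3D_k$ for all $k\in\mathbb Z$. Every $D_k$ is very ample with $D_k^2=4$. From $D_{-1}=3H-L'$ we get $36-6HL'+4=4$, so $HL'=6$. With Fibonacci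 numbers ($F_0=0$, $F_2=1$, $F_4=3$, $F_{2k+4}=3F_{2k+2}-F_{2k}$) the recursion gives $D_{-k}=F_{2k+2}H-F_{2k}L'$ for $k\ge0$.

**Step 2: a nef class on the edge.** Dividing by $F_{2k}$ and letting $k\to\infty$, $\rho:=\phi^2H-L'$ is a limit of ample classes, hence nef: it has nonnegative product with every effective divisor.

**Step 3: no sections below the edge.** Let $D=pH-QL'$ with $Q\ge1$ and $h^0(D)\ne0$. Since $4\phi^2-6=2\sqrt5$ and $6\phi^2-4=5+3\sqrt5=2\sqrt5\,\phi^2$,
$$0\le D\cdot\rho=p(4\phi^2-6)-Q(6\phi^2-4)=2\sqrt5\,(p-\phi^2Q),$$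
and equality is impossible because $\phi^2\notin\mathbb Q$.

**Step 4: sections above the edge.** If $p>\phi^2Q$, then $D^2=4(p^2-3pQ+Q^2)=4(p-\phi^2Q)(p-\phi^{-2}Q)>0$ and $D\cdot H=4p-6Q>0$. So $-D$ is not effective, $h^2(D)=h^0(-D)=0$, and Riemann–Roch on a K3 surface gives $h^0(D)\ge2+\frac12D^2>0$. $\square$

*Example.* For $Q=1$ the first effective class is $3H-L'=D_{-1}$; for $Q=3$ it is $8H-3L'=D_{-2}$. Both have square 4. The class $2H-L'$ has square $-4$ and no sections.

## 6. The complex that counts sections on the K3 surface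

Let $T$ be good on $W_0\times W_1\times U$ (so $W_2=U$). Choose coordinates $x_1,\dots,x_4$ on $W_0$, a basis $\varepsilon_i$ of $W_1$, a basis $u_\beta$ of $U$, and put $M_{i\beta}(x)=T(x,\varepsilon_i,u_\beta)$. Let
$$C''=\mathbb C[x_k,Y_{ia}]\otimes\Lambda[\xi_{\beta a}]\quad(i,k,\beta\le4,\ a\le2),\qquad dY_{ia}=\sum_\beta M_{i\beta}(x)\,\xi_{\beta a},\quad dx_k=d\xi_{\beta a}=0.$$
This is the toy with $X$ replaced by a $4\times4$ matrix, in two copies $a=1,2$; there are two because later $a$ will index a basis of $H^1$ of an elliptic curve.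

The numbers $P=\#x+\#Y$ and $Q=\#\xi+\#Y$ are preserved by $d$, and $q=\#\xi\in[0,8]$ is raised by 1. Write $H^q(C''_{P,Q})$ for the cohomology at $\#\xi=q$.

**Proposition 6.1.** $H^1(C''_{P,0})=0$. For $Q\ge1$, $P\ge0$,
$$\dim H^1(C''_{P,Q})=(Q+1)\,h^0\big(Z,(P-Q+4)H-QL'\big),\qquad Z=Z_0,\ L'=K^{-1}=p_{01}^*\mathcal O(1).$$
In particular, for $Q\ge1$ it is nonzero if and only if $P-\lambda Q>-4$, where $\lambda=1+\phi^2=\frac{5+\sqrt5}2$.

*By hand.* In type $(P,Q)$ with $\#\xi=q$ we have $\#x=P-Q+q$.

* $(0,1)$: $q=0$ would need $\#x=-1$, so $H^1$ is spanned by the eight $\xi$'s. Formula: $2h^0(3H-L')=2\cdot4$.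
* $(1,1)$: eight $Y$'s map injectively to the $32$ products $x\xi$, so $\dim H^1=24$. Formula: $4H-L'=H+D_{-1}$ is ample with square $20$, so $h^0=2+10=12$ and $2\cdot12=24$.
* $(0,2)$: $q=1$ would need $\#x=-1$, so $H^1=0$. Formula: $h^0(2H-2L')=0$, since $2<2\phi^2$.

*Proof.* If $Q=0$ there are no $\xi$'s. Let $Q\ge1$, and $\mathsf V=\mathbb C^2$ with basis $e_1,e_2$.

**Step 1: sheafify over $\mathbb P^3=\mathbb P(W_0)$.** Let
$$\mathcal F^q=\mathrm{Sym}^{Q-q}(W_1\otimes\mathsf V)\otimes\Lambda^q(U^*\otimes\mathsf V)\otimes\mathcal O(q)$$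
with the derivation differential induced by $\varphi'\otimes\mathrm{id}_{\mathsf V}$, where $\varphi':W_1\otimes\mathcal O\to U^*\otimes\mathcal O(1)$, $Y_{ia}\leftrightarrow\varepsilon_i\otimes e_a$ and $\xi_{\beta a}\leftrightarrow u_\beta^*\otimes e_a$. Since $\#x=P-Q+q$ and $\Gamma(\mathcal O(m))$ is the space of polynomials of degree $m$ in $x$ (zero for $m<0$), $C''^{\,q}_{P,Q}=\Gamma(\mathcal F^q(P-Q))$ as complexes.

**Step 2: the cohomology sheaves $\mathcal H^0,\mathcal H^1$ of $\mathcal F^\bullet$, locally.** Recall that a polynomial de Rham complex over $\mathcal O$ (variables $y$, differentials $dy$) is $\mathcal O$-linearly contractible in each weight $N=\#y+\#dy\ge1$: contraction with the Euler field satisfies $d\iota+\iota d=N$. Off $Z$, $\varphi'$ is an isomorphism, and $\mathcal F^\bullet$ is the weight-$Q$ part of such a complex, hence acyclic.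

Near a point of $Z$ take local bases with $\varphi'=\mathrm{diag}(g,1,1,1)$. The local dga is the tensor product over $\mathcal O$ of
$$D_1=\big(\mathcal O[y_1,y_2]\otimes\Lambda(\xi_1,\xi_2),\ g\,d_{dR}\big)$$
with a polynomial de Rham complex in 6 variables. The parts of positive weight in the 6 variables are contractible, so the inclusion of the weight-$Q$ part of $D_1$ is a quasi-isomorphism. In $D_1$, weight $Q\ge1$:

* $\mathcal H^0=0$, since $g$ is a non-zero-divisor and $d_{dR}$ is injective in positive weight.
* A 1-cochain $\alpha$ with $g\,d_{dR}\alpha=0$ satisfies $d_{dR}\alpha=0$, so $\alpha=\sum_a\partial_aB\,\xi_a$ for a unique $B\in\mathrm{Sym}^Q\mathsf V\otimes\mathcal O$. The coboundaries $g\,d_{dR}B'$ are those with $B\in g\,\mathrm{Sym}^Q\mathsf V\otimes\mathcal O$.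

So $\mathcal H^0=0$, and $\mathcal H^1$ is locally $\mathrm{Sym}^Q\mathsf V\otimes\mathcal O_Z$.

**Step 3: find which line bundle $\mathcal H^1$ involves.** The quotient $U^*\otimes\mathcal O(1)\to G$ induces
$$\mathcal F^1\to\mathrm{Sym}^{Q-1}(W_1\otimes\mathsf V)\otimes\mathsf V\otimes G,$$
which kills $d\mathcal F^0$ because $U^*\otimes\mathcal O(1)\to G$ kills $\mathrm{im}\,\varphi'$. So it is defined on $\mathcal H^1$. By Step 2 every local class is represented by $\sum_a\partial_aB\,\xi_a$ with $B$ unique mod $g$. Here $y_a|_Z=(\text{local generator of }K)\otimes e_a$, since the first basis vector spans $\ker\varphi'|_Z$, and $\xi_a$ maps to $(\text{local generator of }G)\otimes e_a$. Hence the image of the class is the polarization $\sum_a\partial_aB\otimes e_a$ of $B|_Z$, in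
$$\mathrm{Sym}^{Q-1}\mathsf V\otimes\mathsf V\otimes K^{Q-1}\otimes G\subset\mathrm{Sym}^{Q-1}(W_1\otimes\mathsf V)\otimes\mathsf V\otimes G .$$
Polarization $\mathrm{Sym}^Q\mathsf V\to\mathrm{Sym}^{Q-1}\mathsf V\otimes\mathsf V$ is injective, because multiplying back gives $\sum_ae_a\partial_aB=QB$. So the map is injective on $\mathcal H^1$, and
$$\mathcal H^1\cong\mathrm{Sym}^Q\mathsf V\otimes K^{Q-1}\otimes G .$$

**Step 4: compute $\mathbb H^1$ of $\mathcal F^\bullet(P-Q)$ in two ways.** First, $E_1^{i,j}=H^j(\mathcal F^i(P-Q))$ converges to $\mathbb H^{i+j}$. The sheaves are sums of line bundles on $\mathbb P^3$, so only $j=0,3$ and $i\ge0$ occur. In total degree 1 there is only $(1,0)$. For $r\ge2$, $d_r$ out of $(1,0)$ would land in $j<0$, and $d_r$ into $(1,0)$ would start at $i=1-r<0$. So $\mathbb H^1=E_2^{1,0}=H^1(C''_{P,Q})$. Second, $E_2^{i,j}=H^i(\mathcal H^j(P-Q))$. Since $\mathcal H^0=0$, only $(0,1)$ contributes in total degree 1, and its $d_2$ lands in $H^2(\mathcal H^0(P-Q))=0$. So $\mathbb H^1=H^0(\mathcal H^1(P-Q))$. Finally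
$$K^{Q-1}\otimes G(P-Q)=-(Q-1)L'+4H-L'+(P-Q)H=(P-Q+4)H-QL',$$
and $\dim\mathrm{Sym}^Q\mathsf V=Q+1$. By Lemma 5.3 the dimension is nonzero iff $P-Q+4>\phi^2Q$, i.e. $P-\lambda Q>-4$. $\square$

## 7. Degrees that separate $P$, $Q$ and the number of $\xi$'s

Degree and weight are two numbers, but a cohomology class of $C''$ has three: $P,Q,q$. We choose the degrees so that $q$ can still be read off.

**Proposition 7.1.** Let $s\ge6$. Give $x,\xi,Y$ cohomological degrees $2s+4,\ 7,\ 2s+10$ and weights $1,1,2$. Then $f_{H(C'')}(u,t)$ is not rational.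

*Proof.* **Step 1: isolate $q=1$.** The differential has degree 1 and preserves weight. An element of type $(P,Q,q)$ has weight $n=\#x+\#\xi+2\#Y=P+Q$ and degree
$$(2s+4)(P-Q+q)+7q+(2s+10)(Q-q)=(2s+4)P+6Q+q=(2s+4)n-(2s-2)Q+q .$$
Let $N_0=2s-2\ge10$. For $\zeta^{N_0}=1$ the substitution $(u,t)\mapsto(\zeta u,\zeta^{-(2s+4)}t)$ multiplies a term of type $(P,Q,q)$ by $\zeta^q$. Since $0\le q\le8<N_0$, averaging against $\zeta^{-1}$ leaves only $q=1$:
$$g(u,t):=\frac1{N_0}\sum_{\zeta^{N_0}=1}\zeta^{-1}f_{H(C'')}(\zeta u,\zeta^{-(2s+4)}t)=-\sum_{P,Q}\dim H^1(C''_{P,Q})\,u^{(2s+4)P+6Q+1}t^{P+Q}.$$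
If $f_{H(C'')}$ were rational, so would be each substituted series, and so would be $g$.

**Step 2: $g$ has an irrational edge.** Put
$$\alpha=\frac{1+\lambda}{2s-2},\qquad \ell(i,n)=\alpha\,(i-(2s+4)n)+n .$$
Since $\alpha\notin\mathbb Q$, $\ell(i,n)=0$ forces $i=(2s+4)n$ and then $n=0$, so $\ell$ is injective on $\mathbb Z^2$. At the exponent belonging to $(P,Q)$,
$$\ell=\alpha(1-N_0Q)+P+Q=\alpha-(1+\lambda)Q+P+Q=P-\lambda Q+\alpha .$$
The map from $(P,Q)$ to exponents is injective (its determinant is $2s-2$), so there is no overlap of terms. By Proposition 6.1, $\mathrm{supp}(g)$ consists of the exponents with $Q\ge1$, $P\ge0$, $P-\lambda Q>-4$. So $\ell>\alpha-4$ on the support.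

Now take $P=\lfloor\lambda Q\rfloor-3$, which is $\ge0$ because $\lambda>3$. Then $P-\lambda Q+4=1-\{\lambda Q\}>0$. As $\lambda$ is irrational, the fractional parts are dense in $[0,1]$. So for each $\delta>0$ infinitely many of these support points have $\ell<\alpha-4+\delta$. By Lemma 4.1 with $c=\alpha-4$, $g$ is not rational. $\square$

## 8. Cutting out a good tensor by twelve rank-one conditions

It remains to realize $C''$ inside $C(A)$ for an actual variety. There, the space $U$ will be carved out of a 16-dimensional space $W_1^*\otimes W_0^*$ by restricting classes to 12 subvarieties, each imposing one condition $u(c,x)=0$. We must know that such conditions can give a good tensor.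

**Lemma 8.1.** Let $W_0,W_1$ be 4-dimensional. There is a nonempty Zariski open subset $\Omega\subset(W_1\times W_0)^{12}$, invariant under (nonzero) rescaling of the individual vectors, such that for $(c_\alpha,x_\alpha)_{\alpha=1}^{12}\in\Omega$ the space $U=\{u\in W_1^*\otimes W_0^*:u(c_\alpha,x_\alpha)=0\ \forall\alpha\}$ is 4-dimensional and the form $T(x,c,u)=u(c,x)$ on $W_0\times W_1\times U$ is good.

*Proof.* **Step 1: definition and openness.** Let $\mathcal G\subset\mathrm{Gr}(4,W_1^*\otimes W_0^*)$ be the set of $U$ whose tautological form is good. It is open, since goodness is an open $GL_4$-invariant condition on injective maps $\mathbb C^4\to W_1^*\otimes W_0^*$. It is nonempty: for good $T$ the map $W_2\to W_0^*\otimes W_1^*$ is injective, since otherwise $\det T_w\equiv0$ for $w\in W_0$. Let $\Omega$ be the set of tuples for which the $c_\alpha\otimes x_\alpha$ are linearly independent with annihilator in $\mathcal G$. It is open and invariant under rescaling. It remains to find one point.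

**Step 2: the locus of rank-one tensors killed by $U$.** Take $U\in\mathcal G$ and let $\Sigma\subset\mathbb P(W_0)\times\mathbb P(W_1)$ be the scheme $u(c,x)=0$ for all $u\in U$. Over $\mathbb P(W_0)$ it is $\mathrm{Proj}\,\mathrm{Sym}\big(\mathrm{coker}(U\otimes\mathcal O(-1)\to W_1^*\otimes\mathcal O)\big)$. The cokernel is locally $\mathrm{coker}\,\mathrm{diag}(g,1,1,1)$, a line bundle on $Z_0$. So $\Sigma\cong Z_0$ is a smooth, in particular reduced, surface.

**Step 3: only $U$ vanishes on $\Sigma$.** $\Sigma$ has codimension 4 in a smooth 6-fold and is cut out by four sections of $\mathcal O(1,1)$. Regular local rings are Cohen–Macaulay, so the four sections locally form a regular sequence and the Koszul complex resolves $I_\Sigma$. After twisting,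
$$0\to\Lambda^4U\otimes\mathcal O(-3,-3)\to\Lambda^3U\otimes\mathcal O(-2,-2)\to\Lambda^2U\otimes\mathcal O(-1,-1)\to U\otimes\mathcal O\to I_\Sigma(1,1)\to0 .$$
The first three terms have no cohomology, because $\mathcal O(-1),\mathcal O(-2),\mathcal O(-3)$ have none on $\mathbb P^3$ (Künneth). So the kernel of $U\otimes\mathcal O\to I_\Sigma(1,1)$ has no cohomology, and $H^0(I_\Sigma(1,1))=U$.

**Step 4: twelve points.** As $\Sigma$ is reduced, Step 3 says that the tensors $c\otimes x$ with $(x,c)\in\Sigma$ have annihilator exactly $U$. So they span the 12-dimensional space $U^\perp$. Twelve of them form a basis of $U^\perp$, and their annihilator is $U\in\mathcal G$: a point of $\Omega$. $\square$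

## 9. A product of four factors, an involution, and a removed set

**What we are aiming for.** By (2.2) we need classes in $H_c^*(M)$ with products "$x$-class times $\xi$-class $=$ $Y$-class" given by the matrix $M_{i\beta}$, and no other products that disturb this. Let $M$ be (a free quotient of) $X\setminus\Delta$ with $X$ smooth projective. The pure part of $H_c^*$ will turn out to be $\ker(H^*(X)\to H^*(\Delta))$. So *removing a subvariety imposes the linear condition that classes restrict to zero on it*, and we use this to delete unwanted classes. The involution deletes further unwanted classes in advance.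

Fix $s\ge6$.

* $E$ is an elliptic curve with involution $-1$; $\mathsf V=H^1(E)$ with basis $v_1,v_2$ (on which $-1$ acts by $-1$); $\omega\in H^2(E)$ the point class.
* $R$ is the blow-up of $\mathbb P^2$ at the eight points $p_i=[1:i:1]$, $p_i'=[1:i:-1]$, $1\le i\le4$. The involution $\mathrm{diag}(1,1,-1)$ exchanges $p_i$ and $p_i'$ and lifts to $\sigma$ on $R$. $H^2(R)=\langle h,e_i,e_i'\rangle$; $H^-:=H^*(R)^-=\langle y_i:=e_i-e_i'\rangle$, of dimension 4, in degree 2; $H^2(R)^+=\langle h,e_i+e_i'\rangle$; $r\in H^4(R)$ the point class.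
* $S=(\mathbb P^1)^3\times\mathbb P^{s-3}$, of dimension $s$; $W_0:=H^2(S)=\langle h_1,\dots,h_4\rangle$; perfect pairing $H^2(S)\times H^{2s-2}(S)\to\mathbb C$; point class $s_{\rm top}$.
* $\mathbb L=\mathbb P^1$ with involution $z\mapsto-z$ and point class $\Pi\in H^2(\mathbb L)$.

Let $X=E\times R\times S\times\mathbb L$, $d=\dim X=s+4$, and $\iota=(-1,\sigma,\mathrm{id},-)$. Then
$$H^*(X)^\iota=H_T\otimes H^*(S)\otimes H^*(\mathbb L),\qquad H_T=H^{\rm ev}(E)\otimes H^*(R)^+\ \oplus\ \mathsf V\otimes H^- .\tag{9.1}$$
The only odd part of $H_T$ is $\mathsf V\otimes H^-$, in degree 3. Let $W_1=(H^-)^*$, with basis $\varepsilon_i$ dual to $y_i$.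

The intended dictionary is: $x_k\leftrightarrow h_k\Pi$; $\xi_{\beta a}\leftrightarrow v_a\otimes u_\beta$ with $u_\beta$ in a 4-dimensional $U\subset H^-\otimes H^{2s-2}(S)=W_1^*\otimes W_0^*$; $Y_{ia}\leftrightarrow v_a\otimes y_is_{\rm top}\Pi$. The product is multiplication $H^2(S)\times H^{2s-2}(S)\to H^{2s}(S)$.

**Auxiliary curves in $R$.** For positive integers $a_i,b_i$ the class $-\sum(a_ie_i+b_ie_i')$ is relatively ample over $\mathbb P^2$, so $n_0h-\sum(a_ie_i+b_ie_i')$ is ample for $n_0\gg0$. For suitable $m\ge1$ its $m$-th multiple is very ample and represented by a smooth irreducible curve $\kappa$. As $e_i^2=e_i'^2=-1$, $\int_\kappa y_i=m(a_i-b_i)$. Hence: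

* Every nonzero integer vector is, up to positive scaling, $(\int_\kappa y_i)_i\in W_1$ for some such $\kappa$.
* There are such $\kappa_1',\dots,\kappa_5'$ with $a_i=b_i$ whose classes span $H^2(R)^+$: for large $n_0$ take multiples of $n_0h-\sum(e_i+e_i')$, of $(n_0+1)h-\sum(e_i+e_i')$, and of the first one minus $e_j+e_j'$ for $j=1,2,3$. The classes in $H^-$ restrict to zero on them.
* In the same way there are $\kappa''_1,\dots,\kappa''_9$ whose classes span $H^2(R)$ (subtract seven of the eight exceptional classes, one at a time).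

**Auxiliary subvarieties of $S$.** Every class in $H^2(S)$ with positive integer coordinates is very ample, hence represented by a smooth irreducible divisor. For $0\le r'\le s$ let $f_J^{(r')}$ run over products of linear subspaces of the factors of $S$ of total dimension $r'$, one for each tuple $J$ of dimensions. Then
$$H^{\le2r'}(S)\to\bigoplus_JH^*(f_J^{(r')})\quad\text{is injective,}\tag{9.2}$$
and $H^{>2r'}(S)$ restricts to zero. Indeed, a monomial $h^I$ restricts to $f_J^{(r')}$ as a nonzero monomial if $I\le J$ and as zero otherwise; distinct surviving monomials are independent, so an element of the kernel has zero coefficient at every $I\le J$; and each $I$ with $h^I\ne0$, $|I|\le r'$ satisfies $I\le J$ for some $J$.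

**Twelve pairs.** Tuples with $c_\alpha\in\mathbb Z^4\setminus0$ and $x_\alpha\in\mathbb Z_{>0}^4$ are Zariski dense in $(W_1\times W_0)^{12}$, so some lie in the $\Omega$ of Lemma 8.1. As $\Omega$ is invariant under rescaling, we can choose smooth irreducible curves $\kappa_\alpha\subset R$ and divisors $F_\alpha\subset S$, $1\le\alpha\le12$, such that with $c_\alpha=(\int_{\kappa_\alpha}y_i)_i\in W_1$ we have $(c_\alpha,[F_\alpha])_\alpha\in\Omega$. Put
$$U=\{u\in H^-\otimes H^{2s-2}(S)=W_1^*\otimes W_0^*:\ u(c_\alpha,[F_\alpha])=0\ \forall\alpha\},\qquad\dim U=4 .$$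
For $u=\sum_iy_i\otimes\gamma_i$ this pairing is $u(c_\alpha,[F_\alpha])=\sum_i\int_{\kappa_\alpha}y_i\int_{F_\alpha}\gamma_i$.

**The removed set.** Let $\Delta\subset X$ be the union of the following and their $\iota$-translates:

* (1a) $E[2]\times R\times S\times\{0,\infty\}$;
* (1b) $E\times\kappa_j'\times f_J^{(s-1)}\times\{0\}$ (all $j,J$);
* (2) $E\times R\times f_J^{(s-2)}\times\{0\}$ (all $J$);
* (3) $E\times\kappa_j''\times\{s_0\}\times\mathbb L$ (all $j$), with $s_0\in S$ a point;
* (4) $E\times\kappa_\alpha\times F_\alpha\times\{0\}$, $1\le\alpha\le12$.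

Let $\widetilde M=X\setminus\Delta$, which is irreducible. A fixed point of $\iota$ has its $E$-coordinate in $E[2]$ and its $\mathbb L$-coordinate in $\{0,\infty\}$, so it lies in (1a). Hence $\iota$ acts freely on $\widetilde M$, and $M:=\widetilde M/\iota$ is a smooth connected quasi-projective variety of dimension $d=s+4\ge10$. Pullback along the finite map $\widetilde M\to M$ identifies $H_c^*(M;\mathbb Q)$ with $H_c^*(\widetilde M;\mathbb Q)^\iota$, as algebras and mixed Hodge structures.

## 10. The algebra $H_c^*(M)$ and all its products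

**Step 1: the non-pure part multiplies to zero.** In the exact sequence of mixed Hodge structures
$$H^{k-1}(\Delta)\xrightarrow{\ \delta\ }H_c^k(\widetilde M)\to H^k(X)\to H^k(\Delta)$$
$\mathrm{im}\,\delta$ has weights $\le k-1$, as $\Delta$ is compact, and the image of $H_c^k(\widetilde M)$ in $H^k(X)$ is pure of weight $k$. So $\mathrm{im}\,\delta=W_{k-1}H^k_c(\widetilde M)$. Moreover $\mathrm{im}\,\delta\cdot H_c^*(\widetilde M)=0$. Indeed, the product on $H^*_c(\widetilde M)=H^*(X,\Delta)$ factors through the $H^*(X)$-module structure, for which $\delta$ is linear up to sign. If $\beta\in H^*_c(\widetilde M)$ has image $b\in H^*(X)$, then $b|_\Delta=0$ and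
$$\delta(z)\beta=\delta(z)\cdot b=\pm\delta(z\cdot b|_\Delta)=0 .$$

**Step 2: split off the non-pure part as an algebra.** Step 1 describes $H^*_c(M)$ up to an extension. A product of two classes could still have a component in the non-pure part, and weights exclude this. Write $A=H_c^*(M)$, first over $\mathbb Q$. Taking $\iota$-invariants, put
$$I^k:=W_{k-1}A^k=\ker(A^k\to H^k(X)),\qquad \mathcal P:=\ker\big(H^*(X)^\iota\to H^*(\Delta)\big),$$
so that $A/I\cong\mathcal P$ as algebras, $\mathcal P^k$ is pure of weight $k$, and $I\cdot A=A\cdot I=0$. The cup product on $H_c^*$ is a morphism of mixed Hodge structures (Künneth and restriction to the diagonal). It kills $I$ in either argument, so it induces a morphism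
$$\bigoplus_{k+l=m}\mathcal P^k\otimes\mathcal P^l\to A^m$$
from a pure structure of weight $m$. By strictness (H1) its image $N^m$ satisfies $N^m\cap W_{m-1}A^m=0$, that is, $N^m\cap I^m=0$. Choose a complement $\mathcal C^m\supseteq N^m$ of $I^m$ in $A^m$. Then $\mathcal C\cdot\mathcal C\subset N\subset\mathcal C$, so $\mathcal C=\bigoplus\mathcal C^m$ is a subalgebra, and it maps isomorphically to $\mathcal P$. Tensoring with $\mathbb C$,
$$A\cong\mathcal P\oplus I\ \text{ as graded algebras},\qquad I\cdot A=0.\tag{10.1}$$
From now on all coefficients are $\mathbb C$, and $\mathcal P$ is regarded as a subalgebra of $H^*(X)^\iota$.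

**Step 3: $\mathcal P$ can be tested on the listed components.** Let $\widetilde\Delta$ be the disjoint union of the components listed and their translates. It is smooth and proper and surjects onto $\Delta$. By (H3), $\ker(H^k(\Delta)\to H^k(\widetilde\Delta))=W_{k-1}H^k(\Delta)$. The image of $H^k(X)$ in $H^k(\Delta)$ is the image of a pure structure of weight $k$, so by strictness it meets $W_{k-1}H^k(\Delta)$ only in 0. Hence $\mathcal P$ is the set of invariant classes whose restriction to each component vanishes. For invariant classes the translates impose nothing new, since $b|_{\iota D}$ corresponds to $(\iota^*b)|_D=b|_D$. Restriction to product subvarieties respects the Künneth multigrading (by $E$-, $R$-, $S$- and $\mathbb L$-degree), so we compute multidegree by multidegree.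

**Step 4: $\mathbb L$-degree 2.** Only (3) matters, since all other pieces have finite $\mathbb L$-factor. In $S$-degree $>0$ it imposes nothing. In $S$-degree 0 it is injective on $R$-degree $0$, injective on $R$-degree 2 (the $[\kappa_j'']$ span $H^2(R)$, and Poincaré duality), and zero on $R$-degree 4. What remains is $H_T\otimes H^{\ge2}(S)\Pi$ and $\langle r,\omega r\rangle\Pi$.

**Step 5: $\mathbb L$-degree 0.** (1a) is injective on $E$-degree 0 and zero on $E$-degree $>0$. By (9.2), (2) is injective on $S$-degree $\le2s-4$ and zero on higher $S$-degree. So only $E$-degrees $1,2$ and $S$-degrees $2s-2,2s$ remain, and there (1a), (2), (3) impose nothing.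

In $S$-degree $2s$, (1b) and (4) impose nothing either, because $f_J^{(s-1)}$ and $F_\alpha$ have dimension $s-1$. So $\mathsf V\otimes H^-s_{\rm top}$ and $\omega\otimes H^*(R)^+s_{\rm top}$ lie in $\mathcal P$. In $S$-degree $2s-2$:

* $\mathsf V\otimes H^-\otimes H^{2s-2}(S)$: (1b) imposes nothing, since $H^-$ restricts to 0 on $\kappa_j'$. The restriction of $v\otimes u$ to $E\times\kappa_\alpha\times F_\alpha\times\{0\}$ is $u(c_\alpha,[F_\alpha])\,v$ times the top class of $\kappa_\alpha\times F_\alpha$. So (4) cuts this piece down to $\mathsf V\otimes U$.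
* $\omega\otimes H^*(R)^+\otimes H^{2s-2}(S)$: (1b) is injective on $R$-degrees $0,2$, by (9.2) and because the $[\kappa_j']$ span $H^2(R)^+$ and the intersection form is nondegenerate on $H^2(R)^+$. In $R$-degree 4, (1b) and (4) impose nothing, so $\omega r\otimes H^{2s-2}(S)$ survives.

Hence
$$\mathcal P=\underbrace{H_T\otimes H^{\ge2}(S)\Pi\oplus\langle r,\omega r\rangle\Pi}_{\Pi\text{-part}}\ \oplus\ \underbrace{\mathsf V\otimes U\oplus\mathsf V\otimes H^-s_{\rm top}\oplus\omega r\otimes H^{2s-2}(S)\oplus\omega\otimes H^*(R)^+s_{\rm top}}_{1\text{-part}}.\tag{10.2}$$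

**Step 6: products.** ($\Pi$-part)$^2=0$ since $\Pi^2=0$. (1-part)$^2=0$, because the $S$-degree would be $\ge4s-4>2s$. For $\Pi$-part times 1-part:

* $H_T\otimes H^{2k}(S)\Pi$ with $k\ge1$ kills everything of $S$-degree $2s$. Against $S$-degree $2s-2$ only $k=1$ matters.
  * With $\mathsf V\otimes U$ (where $\mathsf V\otimes H^-=H_T^3$): $H_T^0$ gives a map $W_0\Pi\times(\mathsf V\otimes U)\to\mathsf V\otimes H^-s_{\rm top}\Pi$. $H^2_T$ gives 0 since $H_T^5=0$. $H_T^3$ lands in $H_T^6=\langle\omega r\rangle$, that is, in the top class. $H_T^{\ge4}$ gives 0 for degree reasons.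
  * With $\omega r\otimes H^{2s-2}(S)$: only $H_T^0$ contributes, into the top class.
* $\langle r,\omega r\rangle\Pi$: since $rH^2(R)=0$, $r^2=0$ and $\omega^2=\omega\mathsf V=0$, the only nonzero product is $r\Pi\cdot\omega s_{\rm top}=\pm$ top class.

So all nonzero products in $A$ are
$$W_0\Pi\times(\mathsf V\otimes U)\to\mathsf V\otimes H^-s_{\rm top}\Pi\tag{10.3}$$
and products into the top class $\omega r\,s_{\rm top}\Pi$.

## 11. The dga of $M$ and the end of the proof of Theorem A

**Step 1: find $C''$ inside $C(A)$.** Take a homogeneous basis of $A$ adapted to (10.1) and to the pieces and multidegrees in (10.2), containing $h_k\Pi$; $v_a\otimes u_\beta$; $v_a\otimes y_is_{\rm top}\Pi$; $r\Pi$; $\omega s_{\rm top}$; and the top class, with the $h_k\Pi$ ordered before the $v_a\otimes u_\beta$. Name generators of $C(A)$: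

* $x_k$ and $\xi_{\beta a}$: the $v$-generators of $h_k\Pi$ and $v_a\otimes u_\beta$;
* $Y_{ia}$: the $w$-generator of $v_a\otimes y_is_{\rm top}\Pi$;
* $\mathsf p,\mathsf p'$: the $v$-generators of $r\Pi$ and $\omega s_{\rm top}$;
* $\eta$: the $w$-generator of the top class.

Write $u_\beta=\sum_iy_i\otimes\gamma_{\beta i}$. As $h_k\Pi$ has even degree, and all factors of $v_au_\beta$ other than $v_a$ are even,
$$h_k\Pi\cdot v_au_\beta=\sum_i\Big(\int_Sh_k\gamma_{\beta i}\Big)v_ay_is_{\rm top}\Pi$$
with no sign depending on indices. The constant $\varepsilon_{kl}$ in (2.2) is the same for all these pairs. After rescaling all $Y$'s by it,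
$$dY_{ia}=\sum_\beta M_{i\beta}(x)\,\xi_{\beta a},\qquad M_{i\beta}(x)=\int_S\Big(\sum_kx_kh_k\Big)\gamma_{\beta i}=u_\beta\Big(\varepsilon_i,\sum_kx_kh_k\Big).$$
With $2d=2s+8$ the degrees are
$$|x|=2d-4=2s+4,\quad|\xi|=2d-(2s+1)=7,\quad|Y|=4d-1-(2s+5)=2s+10,$$
and the weights are $1,1,2$. So the subalgebra generated by $x,\xi,Y$ is exactly the $C''$ of Section 6 with the grading of Proposition 7.1, for the form $T(x,c,u)=u(c,x)$ on $W_0\times W_1\times U$, which is good by Lemma 8.1.

**Step 2: the other generators.** By Section 10, Step 6, and by (10.1), the only basis elements hit by nonzero products are the $v_ay_is_{\rm top}\Pi$ and the top class. So all generators other than the $Y$'s and $\eta$ are cocycles. Further,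
$$d\eta=\theta:=\epsilon\,\mathsf p\mathsf p'+\theta_0,\qquad\epsilon\ne0,$$
with $\theta_0$ a quadratic expression in $v$-generators not involving $\mathsf p,\mathsf p'$. Indeed, $r\Pi$ multiplies nontrivially only with $\omega s_{\rm top}$. Conversely, $\omega s_{\rm top}$ is killed by $H_T\otimes H^{\ge2}(S)\Pi$ (by $S$-degree), by $\omega r\Pi$, and by the 1-part. Therefore $C(A)=C'\otimes\Lambda[\eta]$ as algebras, where $C'=C''\otimes\mathcal S$ is a sub-dga and $\mathcal S$ is a free graded-commutative algebra on finitely many generators of positive weight, with zero differential. It contains the polynomial variables $\mathsf p,\mathsf p'$ (degrees $2d-6$ and $2d-2-2s=6$, both even).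

**Step 3: $\eta$ is harmless.** This is what the pair $r\Pi,\omega s_{\rm top}$ was kept for: it makes $\theta$ a non-zero-divisor on cohomology, whatever $\theta_0$ is. We have $H(C')=H(C'')\otimes\mathcal S=\mathcal R[\mathsf p,\mathsf p']$ for a graded ring $\mathcal R$, and $[\theta]=\epsilon\,\mathsf p\mathsf p'+[\theta_0]$ with $[\theta_0]\in\mathcal R$. If $h\ne0$ has top component $h_e$ with respect to total degree in $\mathsf p,\mathsf p'$, then $[\theta]h$ has component $\epsilon\,\mathsf p\mathsf p'h_e\ne0$ in degree $e+2$. So multiplication by $[\theta]$ is injective on $H(C')$.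

In the long exact sequence of $0\to C'\to C(A)\to C'\eta\to0$ the connecting map is $\pm$ multiplication by $[\theta]$, since $d(c\eta)=dc\,\eta\pm c\,\theta$. As it is injective, $H(C(A))=H(C')/[\theta]H(C')$. Since $\theta$ has bidegree $(2d,2)$,
$$f_M(1,1,u,t)=f_{H(C'')}(u,t)\cdot f_{\mathcal S}(u,t)\cdot(1-u^{2d}t^2).\tag{11.1}$$

**Step 4: conclusion.** The factor $f_{\mathcal S}$ is a finite product of factors $(1-u^it^k)^{\pm1}$ with $k\ge1$. Write the last two factors of (11.1) as $N/D$ with nonzero polynomials $N,D$. If $B_0f_M=A_0$, then $(B_0N)f_{H(C'')}=A_0D$ with $B_0N\ne0$, so $f_{H(C'')}$ would be rational. This contradicts Proposition 7.1. Hence $f_M(1,1,u,t)$ is not rational. Since $d=s+4$ with $s\ge6$ arbitrary, Theorem A is proved. $\blacksquare$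

## 12. Specializing from four variables to two

**Proof of Theorem B(1).** The point is that setting $x=y=1$ in an identity $B_0f_M=A_0$ might kill $B_0$. Suppose $B_0f_M(x,y,u,t)=A_0$ with polynomials $A_0$, $B_0\ne0$. The coefficients of $f_M$ in $t$ are polynomials in $x,y,u$. If $(x-1)^k$ exactly divides $B_0$, then it divides $A_0=B_0f_M$ in $\mathbb C[x,y,u][[t]]$, hence coefficient by coefficient in $t$, i.e. in $\mathbb C[x,y,u,t]$. Cancel it and set $x=1$; the new denominator is nonzero. Repeat with $y-1$ and set $y=1$. This shows that $f_M(1,1,u,t)$ is rational, contradicting Theorem A. $\blacksquare$
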